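\title{Codimension one foliations of minimal degree on cominuscule Grassmannians}

\begin{abstract}
Let $X\subset\mathbb P(V_\lambda)$ be a cominuscule Grassmannian in its minimal equivariant embedding. We prove that every codimension one foliation on $X$ defined by an integrable section of $\Omega^1_X(2)$ is a pencil of hyperplane sections, and that restriction of forms gives an isomorphism of schemes from the space of such foliations on $\mathbb P(V_\lambda)$ onto the space of such foliations on $X$. This answers a question posed by Benedetti, Faenzi and Muniz. The proof applies to every quotient of a simple group by a maximal parabolic subgroup and identifies the space of foliations with the Grassmannian $\mathrm{Gr}(2,V_\lambda^\vee)$. It rests on the fact that a line of $X$ that is transverse to the foliation at one point is transverse everywhere; first integrals are built near such lines and then continued analytically.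
\end{abstract}

\section{Introduction}

\subsection{Spaces of foliations}

Let $Y$ be a compact connected complex manifold and $L$ a line bundle on $Y$. A twisted $1$-form $\omega\in H^0(\Omega^1_Y(L))$ becomes an ordinary $1$-form in a local trivialization of $L$, and we compute $d\omega$ in such a trivialization. A change of trivialization multiplies $\omega$ by a unit $g$, and $g\omega\wedge d(g\omega)=g\omega\wedge dg\wedge\omega+g^2\omega\wedge d\omega=g^2\omega\wedge d\omega$. So although $d\omega$ depends on the trivialization, there is a well-defined quadratic map
\[
\psi_Y\colon H^0(\Omega^1_Y(L))\to H^0(\Omega^3_Y(2L)),\qquad \omega\mapsto\omega\wedge d\omega .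
\]
The form $\omega$ is \emph{integrable} if $\omega\wedge d\omega=0$. By the Frobenius theorem, the hyperplanes $\ker\omega_y\subset T_yY$ are then tangent to a foliation by hypersurfaces of the open set where $\omega\neq0$. Let $\mathrm{IF}(Y,L)$ be the zero scheme of $\psi_Y$ in the vector space $H^0(\Omega^1_Y(L))$, and let $\mathrm{Dist}(Y,L)$ be the open set of forms that do not vanish in codimension one. The latter condition discards the forms obtained by multiplying a form of another twist by the equation of a divisor, which define the same hyperplanes generically. Throughout, $\mathbb P(E)$ denotes the space of lines in a vector space $E$. The \emph{space of codimension one foliations} $\mathrm{Fol}(Y,L)$ is the projectivization of $\mathrm{Dist}(Y,L)\cap\mathrm{IF}(Y,L)$, a locally closed subscheme of $\mathbb P(H^0(\Omega^1_Y(L)))$. For $Y$ embedded in a projective space we write $\mathrm{Fol}(Y,k)=\mathrm{Fol}(Y,\mathcal O_Y(k))$.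

The twist $k$ counts tangencies with lines. If $\ell\subset Y$ is a line, then $\omega|_\ell$ is a section of $\Omega^1_\ell(k)\cong\mathcal O_{\mathbb P^1}(k-2)$, so either $\omega|_\ell=0$ or $\omega|_\ell$ has exactly $k-2$ zeros. On a variety with many lines, $k=2$ is therefore the smallest twist at which one expects foliations. There is an evident supply of them. For sections $s,t$ of $\mathcal O_Y(1)$ the expression $s\,dt-t\,ds$ is multiplied by $g^2$ when $s$ and $t$ are multiplied by $g$, so it is a section of $\Omega^1_Y(2)$. On $\{t\neq0\}$,
\begin{equation}\label{eq:pencil}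
s\,dt-t\,ds=-t^2\,d(s/t).
\end{equation}
In the trivialization by $t^2$ the form is closed, so it is integrable, and its leaves lie in the members of the pencil of hyperplane sections spanned by $s$ and $t$.

\subsection{The question and the results}

Let $G$ be a complex simple simply connected algebraic group, $\alpha$ a simple root, $\lambda$ the fundamental weight dual to $\alpha$, and $P=P_\alpha$ the associated maximal parabolic subgroup. The variety $X=G/P$ is the orbit of the highest weight line in $\mathbb P(V_\lambda)$, where $V_\lambda$ is the irreducible representation of highest weight $\lambda$. Let $i\colon X\hookrightarrow\mathbb P(V_\lambda)$ be the embedding, $\mathcal O_X(1)=i^*\mathcal O_{\mathbb P(V_\lambda)}(1)$, and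
\[
W=H^0(\mathbb P(V_\lambda),\mathcal O(1))=V_\lambda^\vee .
\]
The weight $\lambda$ is \emph{cominuscule}, and $X$ is a \emph{cominuscule Grassmannian}, if $\alpha$ has coefficient $1$ in the highest root. For $G=SL_n$ the highest root is the sum of the simple roots, so projective spaces and ordinary Grassmannians in the Pl\"ucker embedding are examples.

Let $X$ be cominuscule. The restriction map $i_1^*\colon H^0(\Omega^1_{\mathbb P(V_\lambda)}(2))\to H^0(\Omega^1_X(2))$ is surjective, and it induces a linear projection
\[
\pi\colon\mathbb P\bigl(H^0(\Omega^1_{\mathbb P(V_\lambda)}(2))\bigr)\dashrightarrow\mathbb P\bigl(H^0(\Omega^1_X(2))\bigr),\qquad[\omega]\mapsto[i_1^*\omega].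
\]
It is known that the restriction of $\pi$ to $\mathrm{Fol}(\mathbb P(V_\lambda),2)$ is an embedding into $\mathrm{Fol}(X,2)$. The following question comes from the work of Benedetti, Faenzi and Muniz \cite{BFM}: \emph{is this restriction dominant}, that is, does the closure of its image contain every irreducible component of $\mathrm{Fol}(X,2)$? The answer is yes, in the strongest form.

\begin{theorem}\label{thm:main}
Let $X$ be a cominuscule Grassmannian. Every point of $\mathrm{Fol}(X,2)$ is of the form $[s\,dt-t\,ds]$ with $s,t\in W$. Hence $\pi(\mathrm{Fol}(\mathbb P(V_\lambda),2))=\mathrm{Fol}(X,2)$ as sets, and in particular the restriction of $\pi$ to $\mathrm{Fol}(\mathbb P(V_\lambda),2)$ is dominant. Moreover, $\pi\colon\mathrm{Fol}(\mathbb P(V_\lambda),2)\to\mathrm{Fol}(X,2)$ is an isomorphism of schemes.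
\end{theorem}

The last assertion follows from a description of $\mathrm{Fol}(X,2)$ that does not need the cominuscule hypothesis. Let $\mathrm{Gr}(2,W)$ be the Grassmannian of $2$-dimensional subspaces of $W$.

\begin{theorem}\label{thm:general}
Let $X=G/P_\alpha\subset\mathbb P(V_\lambda)$ be as above, not necessarily cominuscule.
\begin{enumerate}
\item[(1)] For $k\le1$ there is no nonzero integrable form in $H^0(\Omega^1_X(k))$. Every nonzero integrable form in $H^0(\Omega^1_X(2))$ is nonvanishing in codimension one.
\item[(2)] The map $\kappa_X\colon\mathrm{Gr}(2,W)\to\mathrm{Fol}(X,2)$, $\langle s,t\rangle\mapsto[s\,dt-t\,ds]$, is an isomorphism of schemes. In particular $\mathrm{Fol}(X,2)$ is smooth, irreducible and projective of dimension $2(\dim V_\lambda-2)$.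
\end{enumerate}
\end{theorem}

The proofs use neither the surjectivity of $i_1^*$ nor the fact that $\pi$ restricts to an embedding. The set-theoretic part of Theorem~\ref{thm:main}, which answers the question, is proved in Section~\ref{sec:integral}; Section~\ref{sec:scheme} treats the scheme structure.

\subsection{Projective space and two quadrics}\label{sub:quadrics}

Three computations show what the question asks. Let $V$ be a vector space and $W=V^\vee$. The Euler sequence gives $H^0(\Omega^1_{\mathbb P(V)}(2))=\Lambda^2W$, with $s\wedge t$ corresponding to $s\,dt-t\,ds$. Regard $\sigma\in\Lambda^2W$ as a constant $2$-form on $V$ and let $R$ be the radial vector field. The pullback of $\mathcal O(1)$ to $V\setminus0$ is trivial, and the form attached to $\sigma$ pulls back to $\theta=\iota_R\sigma$, because $\iota_R(ds\wedge dt)=s\,dt-t\,ds$. Then $d\theta=2\sigma$ and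
\[
\theta\wedge d\theta=2\,\iota_R\sigma\wedge\sigma=\iota_R(\sigma\wedge\sigma).
\]
Since $d\iota_R(\sigma\wedge\sigma)=4\,\sigma\wedge\sigma$, the form is integrable exactly when $\sigma\wedge\sigma=0$, that is, when $\sigma$ is decomposable. So the points of $\mathrm{Fol}(\mathbb P(V),2)$ are the pencils of hyperplanes, and the question is whether $X$ carries foliations of twist $2$ other than pencils of hyperplane sections.

Now let $X\subset\mathbb P(V)$ be smooth with affine cone $\hat X$. The restriction to $X$ of the form attached to $\sigma$ is integrable exactly when $(\sigma\wedge\sigma)(x,v_1,v_2,v_3)=0$ for all $x\in\hat X\setminus0$ and $v_i\in T_x\hat X$. This is a priori weaker than $\sigma\wedge\sigma=0$.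

For the quadric threefold in $\mathbb P^4$ it is not weaker. Write $\sigma\wedge\sigma=\iota_v\mathrm{vol}$ with $v\in V=\mathbb C^5$. The space $T_x\hat X=x^\perp$ has dimension $4$ and contains $x$, so the condition says that $\iota_v\mathrm{vol}$ vanishes on $x^\perp$, that is, $v\in x^\perp$. Isotropic vectors $x$ span $V$, so $v=0$ and $\sigma$ is decomposable.

For the quadric surface $\mathbb P^1\times\mathbb P^1\subset\mathbb P^3$, which is homogeneous under a group that is not simple, the condition is empty, and the analog of Theorem~\ref{thm:main} is false. Here $\Omega^1_X(2)=\mathcal O(0,2)\oplus\mathcal O(2,0)$; in affine coordinates its sections are $a(y)\,dx+b(x)\,dy$ with $\deg a,\deg b\le2$. All of them are integrable, and those with $a\ne0$ and $b\ne0$ have finitely many zeros. So $\mathrm{Fol}(X,2)$ is a dense open subset of $\mathbb P^5$, while pencils form a family of dimension at most $\dim\mathrm{Gr}(2,4)=4$.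

The threefold suggests a positive answer, but its proof uses that $X$ is a hypersurface. The surface shows that a general proof must use a feature that separates $G/P_\alpha$ from $\mathbb P^1\times\mathbb P^1$. We abandon the linear algebra of $\Lambda^2W$ and construct the first integral $s/t$ directly from the geometry of lines; the feature in question will be that the lines through a point form a connected family.

\section{The method on the projective plane}\label{sec:plane}

Let $X=\mathbb P^2$ with coordinates $x,y,z$. A section of $\Omega^1_X(2)$ is
\[
\omega=a\,(y\,dz-z\,dy)+b\,(z\,dx-x\,dz)+c\,(x\,dy-y\,dx).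
\]
Its restriction to the line $\ell=\{z=0\}$ is $c\,(x\,dy-y\,dx)$, which vanishes either identically or nowhere on $\ell$. Suppose $c=1$, so that $\ell$ is transverse to the foliation at all its points. Expanding the product shows that
\[
\omega=s\,dt-t\,ds,\qquad s=x-az,\quad t=y-bz .
\]
The leaves are the lines through $p=[a:b:1]$, with $p$ removed. Three features of this picture can be expressed without knowing $s$ and $t$.

First, there is a retraction onto $\ell$ along the leaves, $r_\ell[x:y:z]=[x-az:y-bz:0]$. It is the unique map that is constant on leaves and the identity on $\ell$. Read in the coordinate $[x:y]$ of $\ell$, it is the first integral $[s:t]$.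

Second, let $\ell'=\{z=\mu x+\nu y\}$, also with coordinate $[x:y]$. On $\ell'$ the pair $(s,t)$ is obtained from $(x,y)$ by the matrix
\[
A=\begin{pmatrix}1-a\mu&-a\nu\\-b\mu&1-b\nu\end{pmatrix},\qquad\det A=1-a\mu-b\nu,
\]
so $\omega|_{\ell'}=\det A\cdot(x\,dy-y\,dx)$. Thus $\ell'$ is transverse exactly when $p\notin\ell'$, and then $r_\ell$ maps $\ell'$ isomorphically onto $\ell$. The first integrals defined by $\ell$ and by $\ell'$ differ by the class of $A$ in $PGL_2(\mathbb C)$.

Third, the first integral has degree one on every transverse line, which is the reason why it is a quotient of linear forms.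

On $G/P_\alpha$ no formula for $\omega$ is available, and the leaves may a priori be complicated. But the uniqueness of $r_\ell$ holds for germs, and it produces $r_\ell$ on a small neighborhood of the compact curve $\ell$. The second feature survives for lines $\ell'$ inside this neighborhood, because an unramified map $\ell'\to\ell$ is an isomorphism. These local first integrals, each defined up to $PGL_2(\mathbb C)$, are continued to the union $X^*$ of all transverse lines; this is possible because the transverse lines through a point form a connected family and $X^*$ is simply connected. The third feature then gives $s,t\in W$. The same construction, carried out to first order, computes the tangent spaces of $\mathrm{Fol}(X,2)$.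

\section{Setting and standard facts}\label{sec:setting}

From now on $X=G/P_\alpha$ is as in Theorem~\ref{thm:general}. Fix a maximal torus and a Borel subgroup, with root spaces $\mathfrak g_\beta\subset\mathfrak g$ and generators $f_\gamma\in\mathfrak g_{-\gamma}$ for the simple roots $\gamma$. The Lie algebra $\mathfrak p$ of $P$ contains the Borel subalgebra and $f_\gamma$ for all simple $\gamma\ne\alpha$, and $f_\alpha\notin\mathfrak p$. Let $v_\lambda$ be a highest weight vector and $o=[v_\lambda]$. Then $P$ is the stabilizer of $o$, it is connected and hence an irreducible variety, $X=G\cdot o$, and $T_oX=\mathfrak g/\mathfrak p$. The projective space $\mathbb P(V_\lambda)$ is itself of this form, for the group $SL(V_\lambda)$ and with the same $W$, so everything below applies to it.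

Topological notions refer to the classical topology unless the word Zariski is used. ``Near $K$'' means on some open neighborhood of $K$. The empty set counts as having codimension $\ge2$. We use the following facts.
\begin{enumerate}
\item[(F1)] Restriction $W\to H^0(X,\mathcal O_X(1))$ is an isomorphism (Borel--Weil), and $\operatorname{Pic}X=\mathbb Z\,\mathcal O_X(1)$. Hence every nonzero effective divisor lies in $|\mathcal O_X(e)|$ for some $e\ge1$. A member of $|\mathcal O_X(1)|$ cannot be a sum of two such divisors, so it is prime, and linearly independent $s,t\in W$ have distinct prime divisors on $X$.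
\item[(F2)] $X$ is simply connected, by the exact sequence $\pi_1(G)\to\pi_1(X)\to\pi_0(P)$.
\item[(F3)] (Frobenius) If $\omega$ is an integrable holomorphic $1$-form and $\omega_p\neq0$, there is a holomorphic function $u$ near $p$ with $du\neq0$ and $\ker du=\ker\omega$.
\item[(F4)] Let $B$ be a closed analytic subset of codimension $\ge2$ in a connected complex manifold $M$. Holomorphic sections of a line bundle on $M$ over $M\setminus B$ extend to $M$ (Hartogs), and meromorphic functions on $M\setminus B$ extend meromorphically to $M$ (Levi).
\item[(F5)] On a smooth projective variety, global holomorphic sections of algebraic vector bundles are algebraic and meromorphic functions are rational.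
\item[(F6)] Removing a closed submanifold of real codimension $\ge3$ from a connected manifold changes neither connectedness nor the fundamental group, since paths, loops and homotopies of loops can be moved off the submanifold by transversality.
\item[(F7)] A locally constant sheaf of sets on a connected, simply connected manifold is constant.
\end{enumerate}

If $s,t\in W$ are linearly independent, then $s/t$ is nonconstant on $X$ by (F1), so $s\,dt-t\,ds$ is a nonzero integrable section of $\Omega^1_X(2)$ by \eqref{eq:pencil}.

\section{Lines on $G/P_\alpha$}\label{sec:lines}

Let $SL_2(\alpha)\subset G$ be the subgroup of type $SL_2$ attached to $\alpha$. Since $\langle\lambda,\alpha^\vee\rangle=1$, the vector $v_\lambda$ generates the $2$-dimensional irreducible $SL_2(\alpha)$-module, spanned by $v_\lambda$ and $f_\alpha v_\lambda$. The group acts transitively on its projectivization, so $\ell_0=SL_2(\alpha)\cdot o$ is a line of $\mathbb P(V_\lambda)$ contained in $X$, and $T_o\ell_0$ is spanned by the class of $f_\alpha$ in $\mathfrak g/\mathfrak p$. Let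
\[
\mathcal L=\{g\ell_0: g\in G\}.
\]
Only the lines of $\mathcal L$ will be used.

\begin{lemma}\label{lem:through}
The lines of $\mathcal L$ through $g_0o$ are the lines $g_0p\ell_0$ with $p\in P$.
\end{lemma}

\begin{proof}
After translating by $g_0^{-1}$ we may take $g_0=1$. If $o\in g\ell_0$, then $g^{-1}o=ho$ for some $h\in SL_2(\alpha)$. So $gh\in P$, and $g\ell_0=gh\ell_0$ because $h\ell_0=\ell_0$. Conversely $o=po\in p\ell_0$.
\end{proof}

Let $D_o\subset\mathfrak g/\mathfrak p$ be the span of the lines $p\cdot T_o\ell_0$, $p\in P$. It is $P$-stable, so it defines a homogeneous subbundle $D\subset TX$. By Lemma~\ref{lem:through}, $D_x$ is spanned by the tangent lines $T_x\ell$ of the $\ell\in\mathcal L$ through $x$. Restriction to lines detects a form only along $D$, so we need to know how much is lost.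

\begin{remark}\label{rem:cominuscule}
If $X$ is cominuscule, then $D=TX$. Indeed, the coefficient of $\alpha$ in a positive root is at most its coefficient in the highest root, so $\mathfrak g/\mathfrak p\cong\bigoplus\mathfrak g_{-\beta}$ over the positive roots $\beta$ in which $\alpha$ has coefficient $1$. The $f_\gamma$ generate $\bigoplus_{\beta>0}\mathfrak g_{-\beta}$, so such a $\mathfrak g_{-\beta}$ is spanned by brackets $[f_{\gamma_1},[f_{\gamma_2},\dots,[f_{\gamma_{m-1}},f_{\gamma_m}]]]$ in which $f_\alpha$ occurs exactly once. Let $\mathfrak l\subset\mathfrak p$ be the Levi subalgebra, which contains $f_\gamma$ for $\gamma\neq\alpha$. If $f_\alpha$ is the innermost entry, the bracket lies in $U(\mathfrak l)f_\alpha$. Otherwise it contains an inner part $[f_\alpha,y]=-[y,f_\alpha]$ with $y\in\mathfrak l$, and again it lies in $U(\mathfrak l)f_\alpha$. Since $D_o$ is $\mathfrak p$-stable and contains the class of $f_\alpha$, we get $D_o=\mathfrak g/\mathfrak p$. A reader interested only in Theorem~\ref{thm:main} may therefore read $TX$ for $D$ and skip Lemma~\ref{lem:bracket}.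
\end{remark}

In general $D$ can be a proper subbundle, but its sections generate $TX$ under brackets, and an integrable form respects brackets. The cleanest way to use this is to pull back to $G$, where the twist disappears and invariant vector fields are available.

\begin{lemma}\label{lem:bracket}
Let $k\in\mathbb Z$ and let $\omega\in H^0(\Omega^1_X(k))$ be integrable with $\omega|_D=0$. Then $\omega=0$.
\end{lemma}

\begin{proof}
Let $q\colon G\to X$, $q(g)=go$. The section $g\mapsto gv_\lambda$ trivializes $q^*\mathcal O_X(-1)$, so $q^*\omega$ is an ordinary holomorphic $1$-form $\theta$ on $G$ with $\theta\wedge d\theta=0$. Suppose $\omega\neq0$. Then $\theta\neq0$, since $q$ is a surjective submersion. For $\xi\in\mathfrak g$ let $\xi^L$ be the left-invariant vector field, and put $\mathfrak a=\{\xi\in\mathfrak g:\theta(\xi^L)\equiv0\}$.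

The subspace $\mathfrak a$ is a subalgebra. Let $\xi,\eta\in\mathfrak a$ and let $\zeta$ be any local vector field. In the expansion of $(\theta\wedge d\theta)(\zeta,\xi^L,\eta^L)$ the terms with a factor $\theta(\xi^L)$ or $\theta(\eta^L)$ vanish, so $\theta(\zeta)\,d\theta(\xi^L,\eta^L)=0$. Hence $d\theta(\xi^L,\eta^L)=0$ on the dense open set $\{\theta\neq0\}$, and so everywhere. On the other hand,
\[
d\theta(\xi^L,\eta^L)=\xi^L\theta(\eta^L)-\eta^L\theta(\xi^L)-\theta([\xi^L,\eta^L])=-\theta([\xi,\eta]^L).
\]
So $[\xi,\eta]\in\mathfrak a$.

Differentiating $\tau\mapsto g\exp(\tau\xi)o$ gives $dq(\xi^L_g)=g_*(\xi\bmod\mathfrak p)$. This is zero for $\xi\in\mathfrak p$ and lies in $D_{go}$ for $\xi=f_\alpha$. So $\mathfrak a$ contains $\mathfrak p$ and $f_\alpha$, hence the Borel subalgebra and all $f_\gamma$, which generate $\mathfrak g$. Thus $\mathfrak a=\mathfrak g$ and $\theta=0$, a contradiction.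
\end{proof}

\begin{example}
Integrability cannot be dropped. Let $G=Sp_4$ act on $V_\lambda=\mathbb C^4$ with symplectic form $\sigma$, so that $X=\mathbb P^3$ and $\alpha=\varepsilon_1-\varepsilon_2$. The highest root $2\varepsilon_1$ contains $\alpha$ with coefficient $2$. The line $\ell_0$ is spanned by weight vectors of weights $\varepsilon_1$ and $\varepsilon_2$, so it is isotropic, and so are all lines of $\mathcal L$. The nonzero form $\iota_R\sigma\in H^0(\Omega^1_X(2))$ of Section~\ref{sub:quadrics} restricts to zero on isotropic lines, so it vanishes on $D$. It is not integrable, since $\sigma\wedge\sigma\neq0$.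
\end{example}

\begin{proposition}\label{prop:low}
For $k\le1$ there is no nonzero integrable form in $H^0(\Omega^1_X(k))$.
\end{proposition}

\begin{proof}
For $\ell\in\mathcal L$ the restriction $\omega|_\ell$ lies in $H^0(\mathcal O_{\mathbb P^1}(k-2))=0$. So $\omega|_D=0$, and Lemma~\ref{lem:bracket} applies.
\end{proof}

\section{Transverse lines}\label{sec:transverse}

In Sections \ref{sec:transverse}--\ref{sec:integral} we fix a nonzero integrable form $\omega\in H^0(\Omega^1_X(2))$. For $\ell\in\mathcal L$ we have $\omega|_\ell\in H^0(\Omega^1_\ell(2))=H^0(\mathcal O_\ell)=\mathbb C$. This is the one place where the twist $2$ enters, and it gives the dichotomy on which the proof rests: \emph{if $\omega$ is nonzero on $T_x\ell$ for one $x\in\ell$, then it is nonzero on $T_y\ell$ for all $y\in\ell$}. A line $\ell\in\mathcal L$ with this property is called \emph{transverse}. Put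
\[
B=\{x\in X:\omega_x|_{D_x}=0\},\qquad X^*=X\setminus B .
\]
The set $B$ is the zero locus of a section of $D^\vee(2)$, so it is Zariski closed, and it contains the zero locus of $\omega$; in the cominuscule case the two are equal. A transverse line lies in $X^*$ because $T_y\ell\subset D_y$, and every point $x\in X^*$ lies on a transverse line because $D_x$ is spanned by tangent lines. So $X^*$ is the union of the transverse lines, and $\omega$ has no zero on $X^*$.

\begin{lemma}\label{lem:codim}
The set $B$ has codimension $\ge2$, and $X^*$ is connected and simply connected.
\end{lemma}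

\begin{proof}
By Lemma~\ref{lem:bracket}, $B\neq X$, so there is a transverse line $\ell\subset X^*$. If $B$ contained a hypersurface, its equation would be a section of $\mathcal O_X(e)$ with $e\ge1$ by (F1). Its restriction to $\ell$ is a section of a line bundle of positive degree and has a zero, which contradicts $\ell\cap B=\emptyset$.

Put $B_0=B$ and $B_{j+1}=\operatorname{Sing}B_j$, with reduced structures. This is a decreasing chain of Zariski closed sets of decreasing dimension, so it ends with $B_m=\emptyset$. The set $X\setminus B_j$ is obtained from $X\setminus B_{j+1}$ by removing $B_j\setminus B_{j+1}$, a finite disjoint union of closed submanifolds of real codimension $\ge4$. Starting from $X\setminus B_m=X$, which is simply connected by (F2), we apply (F6) repeatedly.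
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(1)]
The first assertion is Proposition~\ref{prop:low}. The zero locus of a nonzero integrable form in $H^0(\Omega^1_X(2))$ lies in $B$, which has codimension $\ge2$.
\end{proof}

\begin{lemma}\label{lem:connected}
Let $x=g_0o\in X^*$ and $A_x=\{p\in P: g_0p\ell_0\text{ is transverse}\}$. Then $A_x$ is nonempty and connected, and the transverse lines through $x$ are the $g_0p\ell_0$ with $p\in A_x$.
\end{lemma}

\begin{proof}
The last claim is Lemma~\ref{lem:through}, and $A_x\neq\emptyset$ since $x$ lies on a transverse line. After a choice of generator of the fiber of $\mathcal O_X(2)$ at $x$, the map $p\mapsto\omega_x\bigl((g_0p)_*(f_\alpha\bmod\mathfrak p)\bigr)$ is a regular function on $P$, and $A_x$ is the set where it does not vanish. A nonempty Zariski open subset of the irreducible variety $P$ is connected.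
\end{proof}

A holomorphic map $r$ from an open subset of $X^*$ to a complex manifold is \emph{leafwise constant} if $dr$ vanishes on $\ker\omega$. The next lemma says that a transverse line is a local space of leaves at each of its points.

\begin{lemma}\label{lem:unique}
Let $\ell$ be transverse, $p\in\ell$, and $u$ a holomorphic function near $p$ with $du\ne0$ and $\ker du=\ker\omega$. Then $u|_\ell$ is a local coordinate on $\ell$ at $p$. The leafwise constant germs at $p$ are the germs $\rho\circ u$ with $\rho$ holomorphic near $u(p)\in\mathbb C$. Two leafwise constant germs at $p$ whose restrictions to $\ell$ agree near $p$ are equal.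
\end{lemma}

\begin{proof}
Since $T_p\ell\not\subset\ker du$, the differential of $u|_\ell$ at $p$ is nonzero. Complete $u$ to coordinates $(u,y_1,\dots,y_m)$ on a polydisc. The $\partial/\partial y_j$ span $\ker\omega$, so $r$ is leafwise constant exactly when it does not depend on the $y_j$, that is, when $r=\rho\circ u$. In that case $\rho=r|_\ell\circ(u|_\ell)^{-1}$ near $u(p)$, so $r|_\ell$ determines $r$.
\end{proof}

\section{Two gluing lemmas}\label{sec:gluing}

Both the first integral and its first-order analog in Section~\ref{sec:scheme} are built in two steps, from germs at points of a line to a neighborhood of the line, and from neighborhoods of lines to $X^*$. We isolate the two steps for an arbitrary sheaf of sets. In the first, the difficulty is that local sections which agree at the points of a compact set need not agree on the whole overlap of their domains; the domains have to be shrunk.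

\begin{lemma}[Extension]\label{lem:extension}
Let $K$ be a compact subset of a manifold $M$ and $\mathcal R$ a sheaf of sets on $M$. Let germs $r_z\in\mathcal R_z$, $z\in K$, be given such that each $z\in K$ has an open neighborhood $N$ and a section in $\mathcal R(N)$ that induces $r_{z'}$ for all $z'\in K\cap N$. Then there are an open set $U\supset K$ and a section $r\in\mathcal R(U)$ that induces $r_z$ for all $z\in K$.
\end{lemma}

\begin{proof}
Cover $K$ by finitely many open sets $N_i$ with sections $r_i\in\mathcal R(N_i)$ that induce the given germs on $K\cap N_i$. By compactness there are open sets $V_i$ with $\bar V_i\subset N_i$ that still cover $K$. Let $U_0$ be the set of $y\in\bigcup V_i$ such that $(r_i)_y=(r_j)_y$ whenever $y\in\bar V_i\cap\bar V_j$. Let $z\in K$ and $I=\{i:z\in\bar V_i\}$. The germs $(r_i)_z$, $i\in I$, all equal $r_z$. So $z$ has a neighborhood that lies in $\bigcup V_i$ and in all $N_i$ with $i\in I$, that misses $\bar V_j$ for $j\notin I$, and on which the finitely many $r_i$, $i\in I$, coincide. This neighborhood lies in $U_0$. Thus the interior $U$ of $U_0$ contains $K$. The sections $r_i|_{V_i\cap U}$ have equal germs at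 all points of the overlaps, so they glue to a section over $U$.
\end{proof}

In the second step we have a section near each transverse line, canonical only up to a group $\Gamma$. Sections attached to two lines can be compared when one line lies in the neighborhood of the other. But two neighborhoods can overlap, and two lines can even meet, without this being the case. To compare the sections of two lines through a point $x$, we move one line to the other through transverse lines containing $x$.

\begin{lemma}[Continuation]\label{lem:continuation}
Let $\mathcal S$ be a sheaf of sets on $X^*$ with an action of a group $\Gamma$ by sheaf automorphisms that is free on every stalk. For each transverse line $\ell$ let an open neighborhood $U_\ell\subset X^*$ of $\ell$ and a section $\varphi_\ell\in\mathcal S(U_\ell)$ be given, such that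
\begin{enumerate}
\item[$(*)$] if $\ell'$ is transverse and $\ell'\subset U_\ell$, then $\varphi_\ell=\gamma\varphi_{\ell'}$ near $\ell'$ for some $\gamma\in\Gamma$.
\end{enumerate}
Then there is $\varphi\in\mathcal S(X^*)$ such that for each transverse $\ell$ we have $\varphi=\gamma_\ell\varphi_\ell$ near $\ell$ for some $\gamma_\ell\in\Gamma$.
\end{lemma}

\begin{proof}
We use twice that for a line $\ell$ and an open set $U\subset X$ the set $\{g\in G:g\ell\subset U\}$ is open, which holds because $\ell$ is compact.

\emph{Step 1: a $\Gamma$-orbit in each stalk.} Let $x=g_0o\in X^*$. To $p\in A_x$ assign the $\Gamma$-orbit of the germ $(\varphi_{g_0p\ell_0})_x$ in $\mathcal S_x$. This assignment is locally constant: for $p'\in A_x$ near $p$, the transverse line $g_0p'\ell_0$ lies in $U_{g_0p\ell_0}$ and contains $x$, so $(*)$ puts the two germs in the same orbit. By Lemma~\ref{lem:connected}, $A_x$ is connected. So all transverse lines through $x$ give one orbit $\mathcal P_x\subset\mathcal S_x$.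

\emph{Step 2: the orbits fit together.} Let $\ell$ be a transverse line through $x$. For $g$ in a neighborhood $\Omega$ of $1\in G$, the line $g\ell$ lies in $U_\ell$, and it is transverse because $\omega_{gx}$ is nonzero on $g_*T_x\ell$ by continuity. The set $N=\Omega x$ is a neighborhood of $x$, since the orbit map is open. For $y=gx\in N$, property $(*)$ applied to $g\ell\ni y$ gives $(\varphi_\ell)_y\in\mathcal P_y$.

\emph{Step 3: no monodromy.} Let $\mathcal P\subset\mathcal S$ be the subsheaf of sections whose germ at each point $y$ lies in $\mathcal P_y$. By Step 2, $\varphi_\ell|_N$ and its translates are sections of $\mathcal P$, so $\gamma\mapsto\gamma\varphi_\ell$ defines a morphism from the constant sheaf $\Gamma$ on $N$ to $\mathcal P|_N$. On the stalk at $y$ it is surjective since $\mathcal P_y$ is a single orbit, and injective since the action is free. So $\mathcal P$ is locally constant with nonempty stalks. By Lemma~\ref{lem:codim} and (F7) it is constant, so it has a global section $\varphi$.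

\emph{Step 4: comparison along a line.} Let $\ell$ be transverse. For $y\in\ell$ there is a unique $\gamma_y\in\Gamma$ with $\varphi_y=\gamma_y(\varphi_\ell)_y$. The equality $\varphi=\gamma_y\varphi_\ell$ holds near $y$, so by uniqueness $\gamma_{y'}=\gamma_y$ for $y'\in\ell$ near $y$. As $\ell$ is connected, $\gamma_y$ is constant, and $\varphi=\gamma_y\varphi_\ell$ near $\ell$.
\end{proof}

\section{The first integral}\label{sec:integral}

\begin{proposition}\label{prop:integral}
There is a leafwise constant holomorphic submersion $f\colon X^*\to\mathbb P^1$ whose restriction to every transverse line is an isomorphism.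
\end{proposition}

\begin{proof}
Let $\mathcal S$ be the sheaf on $X^*$ of leafwise constant holomorphic submersions to $\mathbb P^1$, and let $\Gamma=PGL_2(\mathbb C)$ act by composition. The action is free on stalks: a submersion $\varphi$ is open, so $\gamma\circ\varphi=\varphi$ near a point forces $\gamma$ to be the identity on an open subset of $\mathbb P^1$.

\emph{The sections $\varphi_\ell$.} Let $\ell$ be transverse and $p\in\ell$, and take $u$ near $p$ from (F3). By Lemma~\ref{lem:unique}, $r_p=(u|_\ell)^{-1}\circ u$ is the unique leafwise constant germ at $p$ of a map to $\ell$ that is the identity on $\ell$, and it is a submersion. A representative of $r_p$ has the same properties at the points $p'\in\ell$ near $p$, so by uniqueness it induces $r_{p'}$. Lemma~\ref{lem:extension}, applied to the sheaf of leafwise constant submersions to $\ell$, gives an open set $U_\ell\subset X^*$ containing $\ell$ and a leafwise constant submersion $r_\ell\colon U_\ell\to\ell$ that is the identity on $\ell$. Choose an isomorphism $\iota_\ell\colon\ell\to\mathbb P^1$ and put $\varphi_\ell=\iota_\ell\circ r_\ell$.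

\emph{Property $(*)$.} Let $\ell'\subset U_\ell$ be transverse. The kernel of $d\varphi_\ell$ is a hyperplane containing $\ker\omega$, so it equals $\ker\omega$ and does not contain the tangent lines of $\ell'$. Thus $\varphi_\ell|_{\ell'}\colon\ell'\to\mathbb P^1$ is a local biholomorphism of compact connected Riemann surfaces, hence a covering of the simply connected $\mathbb P^1$, hence an isomorphism. Put $\gamma=\varphi_\ell|_{\ell'}\circ\iota_{\ell'}^{-1}\in PGL_2(\mathbb C)$. The maps $\varphi_\ell$ and $\gamma\circ\varphi_{\ell'}$ are leafwise constant and agree on $\ell'$, so by Lemma~\ref{lem:unique} they have the same germ at each point of $\ell'$.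

Lemma~\ref{lem:continuation} gives $f\in\mathcal S(X^*)$ with $f|_\ell=\gamma_\ell\circ\iota_\ell$ for every transverse $\ell$.
\end{proof}

\begin{remark}
The quadric surface of Section~\ref{sub:quadrics} shows that the connectedness in Lemma~\ref{lem:connected} is needed. Take $\omega=y\,dx-c\,x\,dy$ with $c$ irrational and let $\mathcal L$ consist of both rulings. Then $D=TX$, the set $B$ consists of four points, and the construction of the $\varphi_\ell$ and the proof of $(*)$ go through. But only two lines pass through a point, and Step 1 of the continuation lemma is lost. The conclusion fails: a global $f$ would be rational by (F4) and (F5), whereas the leaves $\tau\mapsto(be^{c\tau},e^\tau)$, $b\neq0$, satisfy no polynomial equation, because the exponents $mc+n$ are pairwise distinct. If $\mathcal L$ consists of the lines $y=\mathrm{const}$ only, then $B$ is the divisor $\{y=0\}\cup\{y=\infty\}$, which the other lines of the ruling do not meet, and Lemma~\ref{lem:codim} fails instead.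
\end{remark}

\begin{proposition}\label{prop:classification}
Every nonzero integrable $\omega\in H^0(\Omega^1_X(2))$ equals $s\,dt-t\,ds$ for some linearly independent $s,t\in W$.
\end{proposition}

\begin{proof}
Let $f$ be as in Proposition~\ref{prop:integral}, viewed as a nonconstant meromorphic function on $X^*$. By Lemma~\ref{lem:codim}, (F4) and (F5), $f$ extends to a rational function on $X$. Its divisors of zeros and of poles are nonzero, linearly equivalent and without common component. By (F1) they lie in $|\mathcal O_X(e)|$ for some $e\ge1$, so $f=s/t$ with $s,t\in H^0(\mathcal O_X(e))$ and $\operatorname{codim}\{s=t=0\}\ge2$.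

To read off $e$ from a transverse line we need that $s$ and $t$ have no common zero on $X^*$. Let $x\in X^*$. Since $f$ is a holomorphic map to $\mathbb P^1$ near $x$, either $f$ or $1/f$ is a holomorphic function near $x$. In the first case $s=ft$ near $x$, so $\{t=0\}\subset\{s=t=0\}$ near $x$; a nonempty zero set of $t$ has codimension one, so $t(x)\neq0$. In the second case $t=(1/f)s$, and the same argument gives $s(x)\neq0$.

Let $\ell\subset X^*$ be a transverse line. Then $f|_\ell=[s|_\ell:t|_\ell]$ is given by two sections of $\mathcal O_\ell(e)$ without common zero, so it has degree $e$. It is an isomorphism, so $e=1$ and $s,t\in W$. They are linearly independent since $f$ is nonconstant.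

The form $\omega'=s\,dt-t\,ds$ is nonzero, and it equals $-t^2df$ on $X^*\cap\{t\neq0\}$. As $f$ is leafwise constant, $\omega'$ vanishes on $\ker\omega$ on this dense open set, and so on all of $X^*$. Since $\omega$ has no zero on $X^*$, we get $\omega'=h\omega$ with $h$ a holomorphic function on $X^*$. By (F4), $h$ extends to the compact manifold $X$, so it is a nonzero constant. Replacing $s$ by $s/h$ gives $\omega=s\,dt-t\,ds$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, set-theoretic part]
The first assertion is Proposition~\ref{prop:classification}. By that proposition and Theorem~\ref{thm:general}(1), applied to $X$ and to $\mathbb P(V_\lambda)$, the points of $\mathrm{Fol}(X,2)$ and of $\mathrm{Fol}(\mathbb P(V_\lambda),2)$ are exactly the classes of the forms $s\,dt-t\,ds$ on $X$ and on $\mathbb P(V_\lambda)$ respectively, with $s,t\in W$ linearly independent. The map $i_1^*$ sends the form $s\,dt-t\,ds$ on $\mathbb P(V_\lambda)$ to the nonzero form $s\,dt-t\,ds$ on $X$. So $\pi$ is defined on $\mathrm{Fol}(\mathbb P(V_\lambda),2)$ and maps it onto $\mathrm{Fol}(X,2)$.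
\end{proof}

\section{The scheme structure}\label{sec:scheme}

Let $E=H^0(\Omega^1_X(2))$ and let $\mu\colon\Lambda^2W\to E$ be the linear map with $\mu(s\wedge t)=s\,dt-t\,ds$. By Theorem~\ref{thm:general}(1), $F=\mathrm{Fol}(X,2)$ is the whole closed subscheme of $\mathbb P(E)$ defined by the quadratic equations $\psi_X=0$. The map $\mu$ sends nonzero decomposable vectors to nonzero integrable forms. So the composition of the Pl\"ucker embedding with the projection induced by $\mu$ is a morphism $\mathrm{Gr}(2,W)\to\mathbb P(E)$ whose closed points go to $F$; as $\mathrm{Gr}(2,W)$ is reduced, it factors through a morphism $\kappa_X\colon\mathrm{Gr}(2,W)\to F$. By Proposition~\ref{prop:classification}, $\kappa_X$ is surjective on closed points. We show that it is injective on closed points and bijective on Zariski tangent spaces. The main point is surjectivity on tangent spaces, which excludes a nonreduced structure on $F$.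

Fix $\omega=s\,dt-t\,ds$ with $s,t\in W$ linearly independent, and use the notions of Section~\ref{sec:transverse} for this $\omega$. Three observations will be used repeatedly.
\begin{enumerate}
\item[(a)] $X^*$ is covered by its open subsets $X_t=X^*\cap\{t\neq0\}$ and $X_s=X^*\cap\{s\neq0\}$, because $\omega$ vanishes where $s=t=0$.
\item[(b)] With $u=s/t$ and $v=t/s$ we have $\omega=-t^2du$ on $X_t$ and $\omega=s^2dv$ on $X_s$. So $u$ on $X_t$ and $v$ on $X_s$ have nonzero differential with kernel $\ker\omega$, and can serve in Lemma~\ref{lem:unique}.
\item[(c)] A line $\ell\in\mathcal L$ is transverse if and only if $s|_\ell,t|_\ell$ is a basis of $H^0(\mathcal O_\ell(1))$. Indeed, if $(s|_\ell,t|_\ell)$ is obtained from homogeneous coordinates $(x,y)$ of $\ell$ by a matrix $A$, then $\omega|_\ell=\det A\cdot(x\,dy-y\,dx)$.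
\end{enumerate}

\subsection{Injectivity}

\begin{lemma}\label{lem:inj}
The morphism $\kappa_X$ is injective on closed points.
\end{lemma}

\begin{proof}
Suppose $\omega=c\,(s'dt'-t'ds')$ with $s',t'\in W$, $c\in\mathbb C^*$, and let $\ell$ be transverse. By (c), applied to both pairs, $s|_\ell,t|_\ell$ and $s'|_\ell,t'|_\ell$ are bases of $H^0(\mathcal O_\ell(1))$. After a change of basis of $\langle s',t'\rangle$, which only changes $c$, we have $s'|_\ell=s|_\ell$ and $t'|_\ell=t|_\ell$. Near a point of $\ell$ where $t\neq0$, the functions $s/t$ and $s'/t'$ are leafwise constant by \eqref{eq:pencil} and agree on $\ell$. By Lemma~\ref{lem:unique} they agree near that point, so $st'=s't$ on $X$. By (F1) the divisors of $s,t,s',t'$ are prime and those of $s$ and $t$ differ, so $s$ and $s'$ have the same divisor. Thus $s'=as$ with $a$ constant, and then $t'=at$.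
\end{proof}

The tangent vector of $\mathrm{Gr}(2,W)$ at $\langle s,t\rangle$ given by $\langle s+\varepsilon k,t+\varepsilon h\rangle$, $\varepsilon^2=0$, has Pl\"ucker image $s\wedge t+\varepsilon(s\wedge h+k\wedge t)$. So the tangent space is $(s\wedge W+W\wedge t)/\mathbb C\,s\wedge t$, and $d\kappa_X$ is the map to $E/\mathbb C\omega$ induced by $\mu$.

\begin{lemma}\label{lem:dinj}
The differential $d\kappa_X$ is injective at $\langle s,t\rangle$.
\end{lemma}

\begin{proof}
Let $h,k\in W$ with $\mu(s\wedge h+k\wedge t)\in\mathbb C\omega$, and let $\ell$ be transverse. By (c) there are constants $a,b$ with $(h-as-bt)|_\ell=0$. Replacing $h$ by $h-as-bt$ changes $s\wedge h+k\wedge t$ by a multiple of $s\wedge t$, and so does adding a multiple of $s$ to $k$. So we may assume that $h|_\ell=0$ and $s\,dh-h\,ds+k\,dt-t\,dk=0$, and we must show $s\wedge h+k\wedge t=0$. Trivialize $\mathcal O_X(1)$ by $t$ on $X_t$ and put $\bar h=h/t$, $\bar k=k/t$. The equation becomes $u\,d\bar h-\bar h\,du-d\bar k=0$, and its exterior derivative is $2\,du\wedge d\bar h=0$. So $\bar h$ is leafwise constant on $X_t$. It vanishes on $\ell\cap X_t\neq\emptyset$, so by Lemma~\ref{lem:unique}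 it vanishes on a nonempty open set, and $h=0$. Then $d\bar k=0$, so $k\in\mathbb Ct$ and $k\wedge t=0$.
\end{proof}

\subsection{First-order deformations}

For twisted forms $\omega,\eta$ the expression $\omega\wedge d\eta+\eta\wedge d\omega$ is well defined: a change of trivialization by $g$ multiplies it by $g^2$ and adds $g(\omega\wedge dg\wedge\eta+\eta\wedge dg\wedge\omega)=0$. Over $\mathbb C[\varepsilon]/(\varepsilon^2)$ we have $\psi_X(\omega+\varepsilon\eta)=\varepsilon(\omega\wedge d\eta+\eta\wedge d\omega)$, so
\[
T_{[\omega]}F=\{\eta\in E:\omega\wedge d\eta+\eta\wedge d\omega=0\}/\mathbb C\omega .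
\]

To see which object to continue analytically, look at a deformation that does come from the Grassmannian, $\eta=\mu(s\wedge b+a\wedge t)$. The first integral moves as $(s+\varepsilon a)/(t+\varepsilon b)=u-\varepsilon\sigma/t^2$ with $\sigma=sb-ta$, a section of $\mathcal O_X(2)$. In the trivialization by $t$ we have $\eta=u\,db-b\,du-da$ and $d\sigma=u\,db+b\,du-da$, so $\eta-d\sigma=-2b\,du$ is a multiple of $\omega$. This suggests looking, for arbitrary $\eta$, for a section $\sigma$ of $\mathcal O_X(2)$ with $\eta\equiv t^2d(\sigma/t^2)$ modulo $\omega$. The group $PGL_2(\mathbb C)$ is replaced by the $3$-dimensional space of quadratic forms in $s,t$, which are the $\sigma$ obtained when $a,b\in\langle s,t\rangle$.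

\begin{proposition}\label{prop:dsurj}
The differential $d\kappa_X$ maps the tangent space at $\langle s,t\rangle$ onto $T_{[\omega]}F$.
\end{proposition}

\begin{proof}
Fix $\eta\in E$ with $\omega\wedge d\eta+\eta\wedge d\omega=0$. Write $\mathcal O$ for the sheaf of holomorphic functions on $X^*$. For a local holomorphic section $\sigma$ of $\mathcal O_X(2)$ put $D_t\sigma=t^2d(\sigma/t^2)$ on $X_t$ and $D_s\sigma=s^2d(\sigma/s^2)$ on $X_s$. In any trivialization $D_t\sigma=d\sigma-2\sigma\,dt/t$ and $D_s\sigma=d\sigma-2\sigma\,ds/s$, so
\begin{equation}\label{eq:DD}
D_s\sigma-D_t\sigma=2\sigma\Bigl(\frac{dt}t-\frac{ds}s\Bigr)=\frac{2\sigma}{st}\,\omega\qquad\text{on }X_s\cap X_t.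
\end{equation}
Let $\mathcal S_\eta$ be the sheaf on $X^*$ of local sections $\sigma$ of $\mathcal O_X(2)$ with $\eta-D_t\sigma\in\mathcal O\omega$ over $X_t$ and $\eta-D_s\sigma\in\mathcal O\omega$ over $X_s$. By \eqref{eq:DD} the two conditions are equivalent over $X_s\cap X_t$.

\emph{Local solutions.} Let $p\in X_t$. Trivialize $\mathcal O_X(2)$ by $t^2$ and put $\bar\eta=\eta/t^2$. Since $\omega/t^2=-du$ is closed, the hypothesis on $\eta$ reads $du\wedge d\bar\eta=0$. Take coordinates $(u,y_1,\dots,y_m)$ on a polydisc around $p$ with $y_j(p)=0$ and write $\bar\eta=a\,du+\sum b_i\,dy_i$. The coefficient of $du\wedge dy_j\wedge dy_i$ gives $\partial b_i/\partial y_j=\partial b_j/\partial y_i$. For $\Phi(u,y)=\int_0^1\sum_iy_ib_i(u,\tau y)\,d\tau$ we get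
\[
\frac{\partial\Phi}{\partial y_j}=\int_0^1\Bigl(b_j(u,\tau y)+\tau\sum_iy_i\frac{\partial b_j}{\partial y_i}(u,\tau y)\Bigr)d\tau=\int_0^1\frac{d}{d\tau}\bigl(\tau\,b_j(u,\tau y)\bigr)d\tau=b_j .
\]
So $\bar\eta-d\Phi\in\mathcal O\,du$, and $t^2\Phi$ is a germ of $\mathcal S_\eta$ at $p$. A germ $t^2\Phi'$ lies in $\mathcal S_{\eta,p}$ if and only if $d(\Phi'-\Phi)\in\mathcal O\,du$, that is, if and only if $\Phi'-\Phi$ is leafwise constant. For $p\in X_s$ the same holds with $s^2$ and $v$ in place of $t^2$ and $u$, since $\omega/s^2=dv$ is closed.

\emph{The sections $\sigma_\ell$.} Let $\ell$ be transverse and $p\in\ell$, say $p\in X_t$. By Lemma~\ref{lem:unique} there is exactly one leafwise constant germ with the same restriction to $\ell$ as $\Phi$, namely $\Phi|_\ell\circ(u|_\ell)^{-1}\circ u$. Subtracting it, we see that there is a unique germ in $\mathcal S_{\eta,p}$ that vanishes on $\ell$. The same holds for $p\in X_s$. By uniqueness, a representative of the germ at $p$ induces the germs at the points of $\ell$ near $p$. Lemma~\ref{lem:extension} gives an open set $U_\ell\subset X^*$ containing $\ell$ and $\sigma_\ell\in\mathcal S_\eta(U_\ell)$ with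 $\sigma_\ell|_\ell=0$.

\emph{The group and property $(*)$.} Let the vector space $\Gamma=\langle s^2,st,t^2\rangle\subset H^0(\mathcal O_X(2))$ act by addition. For $q\in\Gamma$, the function $q/t^2$ is a polynomial in $u$ and $q/s^2$ is a polynomial in $v$, so $D_tq,D_sq\in\mathcal O\omega$ by (b), and $\Gamma$ preserves $\mathcal S_\eta$. The action is free on stalks, because a nonzero holomorphic section on the connected manifold $X$ has nonzero germs. Let $\ell'\subset U_\ell$ be transverse. By (c), the restriction $\Gamma\to H^0(\mathcal O_{\ell'}(2))$ is surjective, so $\sigma_\ell|_{\ell'}=q|_{\ell'}$ for some $q\in\Gamma$. Then $\sigma_\ell-q$ is a section of $\mathcal S_\eta$ that vanishes on $\ell'$, so it has the same germ as $\sigma_{\ell'}$ at every point of $\ell'$. This is $(*)$, and Lemma~\ref{lem:continuation} gives a global section $\sigma\in\mathcal S_\eta(X^*)$.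

\emph{Recovering $h$ and $k$.} There are holomorphic functions $g$ on $X_t$ and $g'$ on $X_s$, unique because $\omega$ has no zero on $X^*$, with
\[
\eta=g\,\omega+D_t\sigma\ \text{ on }X_t,\qquad\eta=g'\omega+D_s\sigma\ \text{ on }X_s .
\]
By \eqref{eq:DD}, $g-g'=2\sigma/(st)$ on $X_s\cap X_t$. Put $h=tg$ on $X_t$ and $k=sg'$ on $X_s$; these are sections of $\mathcal O_X(1)$, and $sh-tk=st(g-g')=2\sigma$ on $X_s\cap X_t$. So $h$ extends to $X_s$ by $(2\sigma+tk)/s$, and $k$ extends to $X_t$ by $(sh-2\sigma)/t$. By (a), $h$ and $k$ are sections over $X^*$, and $2\sigma=sh-tk$ there. By (F4), (F5) and (F1), $h,k\in W$. On $X_t$ trivialize by $t$, with $\bar h=h/t=g$ and $\bar k=k/t$. Then $\omega=-du$ and $\sigma=\frac12(u\bar h-\bar k)$, so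
\[
\eta=-\bar h\,du+\tfrac12\bigl(u\,d\bar h+\bar h\,du-d\bar k\bigr)=\tfrac12\bigl(u\,d\bar h-\bar h\,du\bigr)-\tfrac12\,d\bar k .
\]
The right side is $\frac12[(s\,dh-h\,ds)+(k\,dt-t\,dk)]$ in this trivialization. Hence $\eta=\mu\bigl(\frac12(s\wedge h+k\wedge t)\bigr)$ on a nonempty open set, and so on $X$.
\end{proof}

\subsection{End of the proofs}

\begin{proof}[Proof of Theorem~\ref{thm:general}(2)]
Write $Y=\mathrm{Gr}(2,W)$ and $\kappa=\kappa_X$. The morphism $\kappa$ is proper since $Y$ is projective, and it is bijective on closed points by Proposition~\ref{prop:classification} and Lemma~\ref{lem:inj}. A proper morphism with finite fibers is finite. Let $z\in F$ be a closed point. The scheme-theoretic fiber over $z$ has one point, and its Zariski tangent space is the kernel of $d\kappa$, which is zero by Lemma~\ref{lem:dinj}. An Artinian local $\mathbb C$-algebra with residue field $\mathbb C$ and $\mathfrak m/\mathfrak m^2=0$ equals $\mathbb C$, so the fiber is $\operatorname{Spec}\mathbb C$. Thus the finite $\mathcal O_{F,z}$-module $(\kappa_*\mathcal O_Y)_z$ is generated by $1$ modulo $\mathfrak m_z$, and by Nakayama's lemma $\mathcal O_{F,z}\to(\kappa_*\mathcal O_Y)_z$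 is surjective. This holds at all closed points, so $\kappa$ is a closed immersion.

A closed immersion that is surjective on closed points is a homeomorphism, so $F$ has dimension $\dim Y$ at every closed point. By Lemma~\ref{lem:dinj} and Proposition~\ref{prop:dsurj} its Zariski tangent spaces at closed points also have dimension $\dim Y$. So $F$ is regular, in particular reduced. The ideal sheaf of a surjective closed immersion is nilpotent, so it is zero, and $\kappa$ is an isomorphism. The remaining assertions are properties of $\mathrm{Gr}(2,W)$, which has dimension $2(\dim W-2)$.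
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, scheme-theoretic part]
Theorem~\ref{thm:general}(2) applies to $\mathbb P(V_\lambda)$, so $\kappa_{\mathbb P(V_\lambda)}\colon\mathrm{Gr}(2,W)\to\mathrm{Fol}(\mathbb P(V_\lambda),2)$ is an isomorphism. The linear map $\mu$ for $X$ is the composition of the map $\mu$ for $\mathbb P(V_\lambda)$ with $i_1^*$, so $\pi\circ\kappa_{\mathbb P(V_\lambda)}=\kappa_X$ as morphisms to $\mathbb P(E)$. Hence the restriction of $\pi$ to $\mathrm{Fol}(\mathbb P(V_\lambda),2)$ equals $\kappa_X\circ\kappa_{\mathbb P(V_\lambda)}^{-1}$, an isomorphism of schemes onto $\mathrm{Fol}(X,2)$.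
\end{proof}

\begin{thebibliography}{9}

\bibitem{BFM}
Vladimiro Benedetti, Daniele Faenzi, Alan Muniz,
\emph{Codimension one foliations on homogeneous varieties},
arXiv:2209.06487 (2022).

\end{thebibliography}
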